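# Adjoining a zero or an identity to a group: the semigroups $S_3^0$ and $S_3^1$ in natural duality theory

## 1. A chain read off from its homomorphisms into $\{0,1\}$

Let $\mathbf 2=\langle\{0,1\};\wedge\rangle$ be the two-element semilattice, and let $C=\{c_0<c_1<c_2\}$ be the three-element chain with $ab=\min(a,b)$. A homomorphism $x:C\to\mathbf 2$ is an order-preserving map, so $x^{-1}(1)$ is an up-set. There are four homomorphisms: for $j=0,1,2$ the map $x_j$ with $x_j(c_i)=1$ exactly when $i\ge j$, and the constant $x_\infty=0$.

Each element $c\in C$ gives a map from this four-element set to $\{0,1\}$, namely $x\mapsto x(c)$. On $(x_0,x_1,x_2,x_\infty)$ the values are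
$$c_0:(1,0,0,0),\qquad c_1:(1,1,0,0),\qquad c_2:(1,1,1,0).$$
There are $16$ maps $\varphi:\{x_0,x_1,x_2,x_\infty\}\to\{0,1\}$. How can we recognize the three that come from elements of $C$? They satisfy $\varphi(x_0)=1$, $\varphi(x_\infty)=0$ and $\varphi(x\wedge y)=\varphi(x)\wedge\varphi(y)$. Since $x_0>x_1>x_2>x_\infty$ pointwise, the last condition says that $\varphi$ is order-preserving. So $\varphi$ is $1$ on an initial piece of the list and $0$ afterwards, starting with $1$ and ending with $0$. Exactly three maps are left, and they are the three evaluations. A few algebraic conditions recover $C$ from its homomorphisms.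

Now take the infinite chain $c_0<c_1<c_2<\cdots$, again under $\min$. The homomorphisms are $x_0>x_1>x_2>\cdots$ and $x_\infty=0$. The map
$$\varphi_\infty(x_j)=1\ \ (j<\infty),\qquad \varphi_\infty(x_\infty)=0$$
satisfies the same three conditions. It is not an evaluation, because $c_i(x_{i+1})=x_{i+1}(c_i)=0$ for every $i$. No condition that looks at finitely many homomorphisms can exclude it: on any finite set of homomorphisms, $\varphi_\infty$ agrees with evaluation at $c_i$ for $i$ large. But $x_j\to x_\infty$ pointwise while $\varphi_\infty(x_j)=1\not\to 0$, so $\varphi_\infty$ is not continuous. If we require continuity, then $\varphi(x_\infty)=0$ forces $\varphi(x_j)=0$ for large $j$. With $i$ the largest index such that $\varphi(x_i)=1$, the map $\varphi$ is evaluation at $c_i$.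

So there are two filters, finitary algebraic conditions and continuity, and we ask whether what passes both is exactly the algebra. In a bad case there is a *ghost*: a continuous map on the homomorphisms that on every finite set looks like an element, but is not one. This talk is about ghosts for small semigroups.

## 2. Alter egos, dualizability, and local evaluations

We use the terminology of natural duality theory as in Clark and Davey, *Natural Dualities for the Working Algebraist*. Algebras are nonempty. Let $\mathbf M$ be a finite algebra with underlying set $M$. The quasivariety it generates is $\mathbb{ISP}(\mathbf M)$, the class of algebras isomorphic to subalgebras of powers of $\mathbf M$. For $\mathbf A$ in it, the homomorphisms $\mathbf A\to\mathbf M$ separate the points of $\mathbf A$; conversely, if they separate the points of an algebra, it embeds in a power of $\mathbf M$.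

**Definition (alter ego).** An alter ego of $\mathbf M$ is a structure $\mathbb M=\langle M;G,H,R,\mathcal T\rangle$, where $G$ is a set of homomorphisms $\mathbf M^n\to\mathbf M$, $H$ is a set of partial operations whose domains are subuniverses of $\mathbf M^n$ and which are homomorphisms on those domains, $R$ is a set of relations that are subuniverses of some $\mathbf M^n$, and $\mathcal T$ is the discrete topology.

For example, $\wedge:\mathbf 2^2\to\mathbf 2$ and the constants $0,1$ may serve in $G$ for $\mathbf 2$; these are the operations used in Section 1. For the symmetric group $S_3$ with $3$-cycle $r$, multiplication $S_3^2\to S_3$ is not a homomorphism, since $S_3$ is not abelian. Restricted to the domain $\langle r\rangle\times\langle r\rangle$ it is one, so this restriction may serve in $H$. The order $\{(0,0),(0,1),(1,1)\}\le\mathbf 2^2$ may serve in $R$ for $\mathbf 2$.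

The set $\hom(\mathbf A,\mathbf M)$ is a closed subset of $M^A$ with the product topology, since each condition $x(ab)=x(a)x(b)$ involves three coordinates (similarly for other signatures). Hence it is compact. It is a substructure of $\mathbb M^A$: operations and relations are taken pointwise. A map $\varphi$ from it to $M$ is continuous at $x$ if there is a finite $A'\subseteq A$ such that $\varphi(y)=\varphi(x)$ for every $y$ that agrees with $x$ on $A'$.

**Definition (dualizable).** The map $e_{\mathbf A}:\mathbf A\to\hom(\hom(\mathbf A,\mathbf M),\mathbb M)$, $e_{\mathbf A}(a)(x)=x(a)$, embeds $\mathbf A$ in the set of continuous structure-preserving maps. The alter ego $\mathbb M$ dualizes $\mathbf M$ if $e_{\mathbf A}$ is surjective for every $\mathbf A\in\mathbb{ISP}(\mathbf M)$. The algebra $\mathbf M$ is dualizable if some alter ego dualizes it, and nondualizable otherwise.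

**Definition (inherently nondualizable).** $\mathbf M$ is inherently nondualizable if no finite algebra $\mathbf N$ with $\mathbf M\in\mathbb{ISP}(\mathbf N)$ is dualizable.

Taking $\mathbf N=\mathbf M$, an inherently nondualizable algebra is nondualizable. The property passes upward: if $\mathbf M$ is inherently nondualizable and $\mathbf M\in\mathbb{ISP}(\mathbf N)$ with $\mathbf N$ finite, then so is $\mathbf N$, because every quasivariety containing $\mathbf N$ contains $\mathbf M$. Could a nondualizable algebra sit inside the quasivariety of a dualizable one? For semigroups, in the signature $\langle\cdot\rangle$, this is the problem of the talk, taken from Marcel Jackson, *Natural dualities, nilpotence and projective planes*, arXiv:1406.3455 (2014): *is there a finite semigroup that is nondualizable but not inherently nondualizable?*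

We first remove the alter ego from the definition. From now on we write $M$ and $A$ for algebras too.

**Definition (local evaluation).** Let $A\in\mathbb{ISP}(M)$. A map $\varphi:\hom(A,M)\to M$ is a local evaluation if for all $x_1,\dots,x_n\in\hom(A,M)$, $n\ge1$, there is $a\in A$ with $\varphi(x_i)=x_i(a)$ for all $i$.

The map $\varphi_\infty$ of Section 1 is a discontinuous local evaluation that is not an evaluation.

**Lemma 1.** $M$ is dualizable if and only if, for every $A\in\mathbb{ISP}(M)$, every continuous local evaluation $\hom(A,M)\to M$ is an evaluation $e_A(a)$ with $a\in A$.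

*Proof.* Suppose every continuous local evaluation is an evaluation. Use the alter ego whose relations are all subuniverses of all $M^n$. Let $\varphi$ be continuous and preserve these relations. Given $x_1,\dots,x_n$, the set $r=\{(x_1(a),\dots,x_n(a)):a\in A\}$ is a subuniverse of $M^n$, and $(x_1,\dots,x_n)$ lies in $r$ pointwise. Hence $(\varphi(x_1),\dots,\varphi(x_n))\in r$, which says that some $a$ satisfies $\varphi(x_i)=x_i(a)$ for all $i$. So $\varphi$ is a local evaluation, hence an evaluation, and this alter ego dualizes $M$.

Conversely, let $\varphi$ be a continuous local evaluation. If $r$ is an algebraic relation with $(x_1(a),\dots,x_n(a))\in r$ for all $a\in A$, choose $a$ with $\varphi(x_i)=x_i(a)$ for all $i$; then $(\varphi(x_1),\dots,\varphi(x_n))\in r$. If $h$ is an algebraic operation or partial operation and $(x_1,\dots,x_n)$ lies pointwise in its domain, then $h(x_1,\dots,x_n)$ is in $\hom(A,M)$, because $h$ is a homomorphism on its domain. Applying the definition to $x_1,\dots,x_n,h(x_1,\dots,x_n)$ gives $\varphi(h(x_1,\dots,x_n))=h(\varphi(x_1),\dots,\varphi(x_n))$.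 So $\varphi$ preserves the structure of every alter ego. If some alter ego dualizes $M$, then $\varphi$ is an evaluation. $\square$

We shall say "by locality at $x_1,\dots,x_n$" when we choose $a$ with $\varphi(x_i)=x_i(a)$ for these $x_i$. Two uses recur. If $\eta$ is an endomorphism of $M$, locality at $x,\eta x$ gives $\varphi(\eta x)=\eta\varphi(x)$. If $M$ is a semigroup, $x,y\in\hom(A,M)$ and the pointwise product $xy$ is again a homomorphism, locality at $x,y,xy$ gives $\varphi(xy)=\varphi(x)\varphi(y)$. Note also that for finite $A$ every local evaluation is an evaluation: apply locality to the list of all homomorphisms. Ghosts need an infinite $A$.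

We also need one fact of linear algebra. The ring $\mathbb Z_n$ is an injective module over itself. By Baer's criterion it is enough to extend a homomorphism $f:d\mathbb Z_n\to\mathbb Z_n$ with $d\mid n$: since $(n/d)f(d)=0$, we have $f(d)=dc$ for some $c$, and multiplication by $c$ extends $f$.

**Lemma 2.** Let $Y$ be a subgroup of $\mathbb Z_n^A$, with the topology induced by the product topology, and let $f:Y\to\mathbb Z_n$ be a continuous homomorphism. Then there are a finite $A'\subseteq A$ and $c_a\in\mathbb Z_n$ with $f(y)=\sum_{a\in A'}c_ay(a)$ for all $y\in Y$.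

*Proof.* By continuity at $0$ there is a finite $A'$ such that $y|_{A'}=0$ implies $f(y)=0$. So $f$ factors through the restriction $Y\to Y|_{A'}\le\mathbb Z_n^{A'}$. By injectivity the induced homomorphism extends to $\mathbb Z_n^{A'}$, and a homomorphism $\mathbb Z_n^{A'}\to\mathbb Z_n$ is a linear combination of coordinates. $\square$

## 3. The semigroups $G^0$, $G^1$ and $G\times\mathbf 2$

All groups are regarded as semigroups. For a finite group $G$ with identity $1$, let $G^0=G\cup\{0\}$ with $0$ a new zero, and $G^1=G\cup\{\iota\}$ with $\iota$ a **new** identity. In $G^1$ the old identity $1$ is an idempotent different from $\iota$, and $\iota\cdot1=1$. For the trivial group both constructions give $\mathbf 2$: in $\{1\}^0$ the element $1$ is on top, and in $\{1\}^1$ the element $\iota$ is on top. Let $D_m$ be the dihedral group of order $2m$, so $D_3=S_3$.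

If $A\in\mathbb{ISP}(G)$, then $A$ is a group: it is a subsemigroup of a group of exponent dividing $N=|G|$, and $a^{2N-1}$ is the inverse of $a$. Semigroup homomorphisms between groups are group homomorphisms.

**Theorem A.** $S_3^1$ is nondualizable, $S_3^0$ is dualizable, and $S_3^1\in\mathbb{ISP}(S_3^0)$. Hence $S_3^1$ is a nondualizable but not inherently nondualizable finite semigroup.

**Theorem B.** Let $G$ be a finite group.

1. $G^1$ is dualizable if and only if $G$ is abelian. If $G$ is nonabelian, then $G\times\mathbf 2$ is also nondualizable.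
2. $G^0$ is dualizable if and only if $G$ is dualizable.
3. $G^1,\ G\times\mathbf 2\in\mathbb{ISP}(G^0)$. Hence if $G$ is nonabelian and dualizable, then $G^1$ and $G\times\mathbf 2$ are nondualizable but not inherently nondualizable. If $G$ is inherently nondualizable, so are $G^1$ and $G\times\mathbf 2$.
4. $D_m$ is dualizable for each odd $m\ge3$. Hence $D_m^1$ and $D_m\times\mathbf 2$ ($m\ge3$ odd) are nondualizable but not inherently nondualizable.

Theorem A is the case $G=S_3=D_3$. Theorem B(4) is also known (Davey and Quackenbush, *Natural dualities for dihedral varieties*, J. Austral. Math. Soc. 61 (1996)); we give a full proof.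

The memberships are quick.

**Proposition 3.** $G^1,\ G\times\mathbf 2\in\mathbb{ISP}(G^0)$. If $G$ is inherently nondualizable, so are $G^1$ and $G\times\mathbf 2$.

*Proof.* The subset $\{1,0\}$ of $G^0$ is a copy of $\mathbf 2$, so $G\times\mathbf 2\cong G\times\{1,0\}\le(G^0)^2$. The map $\iota\mapsto(1,1)$, $g\mapsto(g,0)$ is injective from $G^1$ to $G\times\mathbf 2$. It is a homomorphism: $(1,1)$ is an identity of $G\times\mathbf 2$, and $(g,0)(h,0)=(gh,0)$. For the second statement, $G\le G^1$ and $G\cong G\times\{1\}\le G\times\mathbf 2$, and inherent nondualizability passes upward. $\square$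

For $S_3$ this puts the seven-element semigroup $S_3^1$ inside $(S_3^0)^2$ as $\{(1,1)\}\cup\{(g,0):g\in S_3\}$.

## 4. Ghosts hidden by commutators: $G^1$ and $G\times\mathbf 2$ for nonabelian $G$

We shall see later that $S_3$ and $\mathbf 2$ are dualizable. A natural first attempt is therefore to dualize $G\times\mathbf 2$ coordinate by coordinate. A homomorphism $x:A\to G\times\mathbf 2$ is a pair $(\gamma,F)$ with $\gamma:A\to G$ and $F:A\to\mathbf 2$. Let $\varphi$ be a continuous local evaluation. Suppose that we have found $a_0\in A$ that gives the first coordinate of $\varphi(\gamma,1)$ as $\gamma(a_0)$ for all $\gamma$, and $b\in A$ that gives the second coordinate of $\varphi(1,F)$ as $F(b)$ for all $F$, where the $1$'s denote constant maps. Locality at $(\gamma,F),(\gamma,1),(1,F)$ then gives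
$$\varphi(\gamma,F)=(\gamma(a_0),F(b)).$$
To finish we need *one* element $a$ with $\gamma(a)=\gamma(a_0)$ for all $\gamma$ and $F(a)=F(b)$ for all $F$. Here the attempt stops. Locality supplies such an $a$ for each finite set of pairs $(\gamma,F)$, but nothing yet supplies one for all pairs at once.

So we try to make the two parts disagree. The simplest shape is a group $A_0$ with a subgroup $A_1$ and
$$A=(A_1\times\{1\})\cup(A_0\times\{0\})\le A_0\times\mathbf 2 .$$
This is a subsemigroup: a product of two elements of $A_1\times\{1\}$ lies in $A_1\times\{1\}$, and all other products lie in $A_0\times\{0\}$. Let the semilattice part say "top floor" and let the group part be an element $\kappa\in A_0\setminus A_1$. This is a ghost, provided no finite set of homomorphisms $A_0\to G$ can tell $\kappa$ from all elements of $A_1$.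

A first choice: let $g\in G$, $g\ne1$, let $A_0$ consist of the finitely supported sequences in $\langle g\rangle$, let $A_1$ consist of those with product $1$, and let $\kappa=(g,1,1,\dots)$. Finitely many coordinate projections cannot distinguish $\kappa$ from $(g,1,\dots,1,g^{-1},1,\dots)\in A_1$, if the second entry is far out. But the single homomorphism $f\mapsto\prod_nf(n)$ from $A_0$ to $\langle g\rangle\le G$ kills $A_1$ and sends $\kappa$ to $g$. So this choice fails. Enlarging $A_0$ to all finitely supported sequences in $G$ removes the product homomorphism when $G$ is nonabelian, but not always its abelian shadow. For $G=S_3$ and $g$ a transposition, the homomorphism sending $f$ to $g^{i}$, where $i$ is the number of odd entries of $f$, still kills $A_1$ and sends $\kappa$ to $g$. The remedy is to take $g$ in the commutator subgroup: then a homomorphism that does not kill $g$ in the $n$-th coordinate has a nonabelian image there, and a finite group has room for only finitely many commuting nonabelian pieces.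

Fix a finite nonabelian group $G$ and $1\ne g\in G'=[G,G]$. Let $A_0\le G^\omega$ be the group of finitely supported sequences and let $j_n:G\to A_0$ be the $n$-th coordinate embedding, $n\ge0$. Put
$$\kappa=j_0(g),\qquad A_1=\Big\{f\in A_0: f(n)\in\langle g\rangle\text{ for all }n,\ \textstyle\prod_nf(n)=1\Big\}.$$
Since $\langle g\rangle$ is abelian, $A_1$ is a subgroup of $A_0$. The product of the entries of $\kappa$ is $g\ne1$, so $\kappa\notin A_1$.

**Lemma 4.** For any $\gamma_1,\dots,\gamma_k\in\hom(A_0,G)$ there is $y\in A_1$ with $\gamma_i(y)=\gamma_i(\kappa)$ for all $i$.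

*Proof.* Let $\gamma\in\hom(A_0,G)$ and $H_n=\gamma j_n(G)$. If $\gamma j_n(g)\ne1$, then $H_n'=\gamma j_n(G')\ne1$, so $H_n$ is nonabelian. For distinct indices the subgroups $j_n(G)$ centralize each other, hence so do the $H_n$. Let $n_1,\dots,n_r$ be distinct indices with $\gamma j_{n_i}(g)\ne1$, and let $P_i=H_{n_1}\cdots H_{n_i}$. This is a subgroup, as the factors commute with each other, and $H_{n_{i+1}}$ centralizes $P_i$. If $H_{n_{i+1}}\subseteq P_i$, then $H_{n_{i+1}}$ would centralize itself and be abelian, a contradiction. So $1<P_1<\dots<P_r\le G$, each order is at least twice the previous one, and $2^r\le|G|$.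

Thus each $\gamma_i$ satisfies $\gamma_ij_n(g)=1$ for all but finitely many $n$. Choose $n\ge1$ with $\gamma_ij_n(g)=1$ for all $i$, and let $y=j_0(g)j_n(g^{-1})\in A_1$. Then $\gamma_i(y)=\gamma_i(\kappa)\cdot\gamma_ij_n(g)^{-1}=\gamma_i(\kappa)$. $\square$

**Proposition 5.** If $G$ is a finite nonabelian group, then $G^1$ and $G\times\mathbf 2$ are nondualizable.

*Proof.* Let $A=(A_1\times\{1\})\cup(A_0\times\{0\})$, with idempotents $e_1=(1,1)$ and $e_0=(1,0)$, and $N=|G|$. Since $A\le G^\omega\times\mathbf 2$, and both $G$ and $\mathbf 2$ embed in $G^1$ (with $\mathbf 2\cong\{\iota,1\}$) and in $G\times\mathbf 2$, the semigroup $A$ lies in both quasivarieties. By Lemma 1 it suffices to produce, for each of the two semigroups, a continuous local evaluation that is not an evaluation.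

**Step 1: homomorphisms to a group see only the lower floor.** This describes the $G$-part of the homomorphisms. Let $\gamma:A\to G$ be a homomorphism. As $\gamma(e_0)$ is an idempotent of a group, $\gamma(e_0)=1$, so for $a\in A_1$
$$\gamma(a,1)=\gamma(a,1)\gamma(e_0)=\gamma(a,0).$$
Hence $\gamma(a,i)=\bar\gamma(a)$ for all $(a,i)\in A$, where $\bar\gamma:=\gamma(\cdot,0)\in\hom(A_0,G)$.

**Step 2: the shape of homomorphisms $A\to G^1$.** We want a formula that separates the two parts. The map $\mu:G^1\to G$, $\mu(s)=s\cdot1$, fixes $G$ and sends $\iota$ to $1$. It is an endomorphism of $G^1$, since $1$ is central and idempotent. Let $x\in\hom(A,G^1)$, and let $\gamma_x\in\hom(A_0,G)$ be obtained by applying Step 1 to $\mu x$. So $\mu x(a,i)=\gamma_x(a)$. As $(a,i)^N=e_i$, we have $x(a,i)^N=x(e_i)$; and for $s\in G^1$ we have $s^N=\iota$ if $s=\iota$, and $s^N=1$ otherwise. Since $\mu$ fixes $G$,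
$$x(a,i)=\iota\ \text{ if }x(e_i)=\iota,\qquad x(a,i)=\gamma_x(a)\ \text{ otherwise.}\tag{1}$$

**Step 3: the ghost for $G^1$.** Define $\varphi(x)=\iota$ if $x(e_1)=\iota$, and $\varphi(x)=\gamma_x(\kappa)$ otherwise. It is continuous, because $\gamma_x(\kappa)=\mu x(\kappa,0)$, so $\varphi(x)$ is determined by $x(e_1)$ and $x(\kappa,0)$. It is a local evaluation: given $x_1,\dots,x_k$, take $y\in A_1$ from Lemma 4 for $\gamma_{x_1},\dots,\gamma_{x_k}$. By (1), $x_i(y,1)$ is $\iota$ if $x_i(e_1)=\iota$ and is $\gamma_{x_i}(y)=\gamma_{x_i}(\kappa)$ otherwise, so $\varphi(x_i)=x_i(y,1)$ for all $i$.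

Suppose $\varphi=e_A(a,i)$. The map $x$ with $x(b,1)=\iota$ and $x(b,0)=1$ is a homomorphism (the second projection followed by $\mathbf 2\cong\{\iota,1\}$), and $\varphi(x)=\iota$. Hence $x(a,i)=\iota$, so $i=1$ and $a\in A_1$. The homomorphisms $\pi_n(b,j)=b(n)\in G$ have $\pi_n(e_1)=1\ne\iota$, so $a(n)=\pi_n(a,1)=\varphi(\pi_n)=\kappa(n)$ for all $n$. Thus $a=\kappa\notin A_1$, a contradiction. So $G^1$ is nondualizable.

**Step 4: the ghost for $G\times\mathbf 2$.** The same construction works with pairs. Each $x\in\hom(A,G\times\mathbf 2)$ is a pair $(\gamma,F)$. By Step 1, $\gamma(a,i)=\gamma_x(a)$ with $\gamma_x=\bar\gamma\in\hom(A_0,G)$. Also $F(a,i)=F(a,i)^N=F(e_i)$. Put $\varphi(x)=(\gamma_x(\kappa),F(e_1))$. It is determined by $x(\kappa,0)$ and $x(e_1)$, so it is continuous. Given $x_1=(\gamma_1,F_1),\dots,x_k=(\gamma_k,F_k)$, the $y\in A_1$ of Lemma 4 gives $x_i(y,1)=(\gamma_{x_i}(y),F_i(e_1))=\varphi(x_i)$, so it is a local evaluation. If $\varphi=e_A(a,i)$, then the homomorphism $(b,j)\mapsto(1,j)$, on which $\varphi$ takes the value $(1,1)$, forces $i=1$, so $a\in A_1$.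 The homomorphisms $(b,j)\mapsto(b(n),1)$, on which $\varphi$ takes the value $(\kappa(n),1)$, force $a=\kappa\notin A_1$. So $G\times\mathbf 2$ is nondualizable. $\square$

## 5. The support idempotent of a local evaluation

We turn to positive results. The semilattice part of a local evaluation is always harmless, for $G^0$ and for $G^1$; we treat both together. Let $M\in\{G^0,G^1\}$, $N=|G|$, and $s^\circ=s^N$. Let $E=\{u,z\}$ be the set of idempotents of $M$, with $uz=z$:
$$\text{for }G^0:\ (u,z)=(1,0);\qquad\text{for }G^1:\ (u,z)=(\iota,1).$$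
In $G^0$ the map $s\mapsto s^\circ$ sends $G$ to $1$ and $0$ to $0$; in $G^1$ it sends $\iota$ to $\iota$ and $G$ to $1$. In both cases it is an endomorphism of $M$ onto $E$, and $E$ is central in $M$. The laws
$$(ab)^\circ=a^\circ b^\circ,\qquad a^\circ b=ba^\circ,\qquad a^\circ a=a,\qquad a^\circ a^\circ=a^\circ$$
hold in $M$, hence in every $A\in\mathbb{ISP}(M)$.

Let $\varepsilon\in A$ be idempotent. Then $\varepsilon=\varepsilon^\circ$, so $\varepsilon$ is central in $A$. The set $A_\varepsilon=\{a\in A:a^\circ=\varepsilon\}$ is a group with identity $\varepsilon$: it is closed under products by the first law, $\varepsilon a=a^\circ a=a=a\varepsilon$, and $a^{2N-1}\in A_\varepsilon$ is an inverse of $a$ because $a^{2N}=\varepsilon$. Define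
$$\lambda_\varepsilon:A\to E,\qquad \lambda_\varepsilon(a)=u\iff a^\circ\varepsilon=\varepsilon .$$
This is a homomorphism. If $a^\circ\varepsilon=\varepsilon=b^\circ\varepsilon$, then $(ab)^\circ\varepsilon=a^\circ b^\circ\varepsilon=\varepsilon$. If $a^\circ b^\circ\varepsilon=\varepsilon$, then $a^\circ\varepsilon=a^\circ a^\circ b^\circ\varepsilon=\varepsilon$, and likewise $b^\circ\varepsilon=\varepsilon$. So $\lambda_\varepsilon(ab)=u$ if and only if $\lambda_\varepsilon(a)=\lambda_\varepsilon(b)=u$. In the semigroup $A$ of Section 4, for instance, $A_{e_1}=A_1\times\{1\}$, $A_{e_0}=A_0\times\{0\}$, and $\lambda_{e_1}$ takes the value $u$ on $A_1\times\{1\}$ and $z$ on $A_0\times\{0\}$.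

**Lemma 6.** Let $A\in\mathbb{ISP}(M)$ and let $\varphi:\hom(A,M)\to M$ be a continuous local evaluation. There is an idempotent $\varepsilon\in A$ with $\varphi(x)^\circ=x(\varepsilon)$ for all $x\in\hom(A,M)$.

*Proof.* **Step 1: reduction to homomorphisms into $E$.** As ${}^\circ$ is an endomorphism of $M$, we have $\varphi(x)^\circ=\varphi(x^\circ)$ with $x^\circ\in\hom(A,E)$. For idempotent $\varepsilon$, $x^\circ(\varepsilon)=x(\varepsilon)^N=x(\varepsilon^N)=x(\varepsilon)$. So it suffices to find an idempotent $\varepsilon$ with $\varphi(x)=x(\varepsilon)$ for all $x\in\hom(A,E)$. For these $x$ locality gives $\varphi(x)\in E$.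

**Step 2: a least homomorphism with value $u$.** It will point to $\varepsilon$. Let $\Phi=\{x\in\hom(A,E):\varphi(x)=u\}$. This set is closed. By locality it contains the constant map $u$ and not the constant map $z$. If $x,y\in\Phi$, then $xy\in\hom(A,E)$ as $E$ is commutative, and $\varphi(xy)=\varphi(x)\varphi(y)=u$. So $\Phi$ is closed under pointwise products. Let $x_0$ be the pointwise meet: $x_0(a)=u$ if and only if $x(a)=u$ for all $x\in\Phi$. For a finite $F\subseteq A$, choose for each $a\in F$ with $x_0(a)=z$ a member of $\Phi$ with value $z$ at $a$. The product of these members and of the constant $u$ lies in $\Phi$ and agrees with $x_0$ on $F$. So $x_0$ is in the closure of $\Phi$, that is, $x_0\in\Phi$.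

**Step 3: choice of $\varepsilon$.** Continuity of $\varphi$ reduces $x_0$ to finitely many elements. There is a finite $A'\subseteq A$ such that every $x\in\hom(A,E)$ that agrees with $x_0$ on $A'$ is in $\Phi$. Let $A''=\{a\in A':x_0(a)=u\}$. If $A''=\emptyset$, the constant $z$ agrees with $x_0$ on $A'$ and would lie in $\Phi$, a contradiction. So we may put $\varepsilon=\prod_{a\in A''}a^\circ$, an idempotent with $x_0(\varepsilon)=u$.

**Step 4: $\varphi(x)=x(\varepsilon)$ for $x\in\hom(A,E)$.** It is enough to show that $\varphi(x)=u$ if and only if $x(\varepsilon)=u$. If $\varphi(x)=u$, then $x\in\Phi$, so $x$ has value $u$ wherever $x_0$ does, and $x(\varepsilon)=u$. Conversely let $x(\varepsilon)=u$. Since $x(\varepsilon)=\prod_{a\in A''}x(a)$, we have $x(a)=u$ for all $a\in A''$. So $xx_0$ agrees with $x_0$ on $A'$: both are $u$ on $A''$ and $z$ on $A'\setminus A''$. Hence $xx_0\in\Phi$, so $\varphi(x)\varphi(x_0)=\varphi(xx_0)=u$ and $\varphi(x)=u$. $\square$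

## 6. Extension by zero: $G^0$ is dualizable exactly when $G$ is

Why is the ghost of Section 4 no problem for $G^0$? With values in $G^1$, the homomorphisms see the group $A_\varepsilon=A_1\times\{1\}$ only through homomorphisms that are defined on all of $A_0$. With values in $G^0$, *every* homomorphism $\alpha:A_1\to G$ can be used, since it extends by $0$ to the lower floor.

Let us watch the ghost being caught. With $A$, $g$, $\kappa$, $\pi_n$ as in Section 4, for $\alpha\in\hom(A_1,G)$ put $\hat\alpha(f,1)=\alpha(f)$ and $\hat\alpha(f,0)=0$; this is a homomorphism $A\to G^0$. Suppose that $\varphi$ is a continuous local evaluation on $\hom(A,G^0)$ with $\varphi(\lambda_{e_1})=1$ and $\varphi(\pi_n)=\kappa(n)$ for all $n$. Write $\hat\pi_n=\pi_n\lambda_{e_1}$, so $\varphi(\hat\pi_n)=\kappa(n)$. For $k\ge1$ let $\alpha_k(f)=\prod_{1\le n\le k}f(n)$ and let $\alpha(f)=\prod_{n\ge1}f(n)=f(0)^{-1}$; these are homomorphisms from $A_1$ to $\langle g\rangle$. Locality at $\hat\pi_1,\dots,\hat\pi_k,\hat\alpha_k$ gives $\varphi(\hat\alpha_k)=\prod_{1\le n\le k}\kappa(n)=1$, because the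 element of $A$ realizing these nonzero values must lie in $A_1\times\{1\}$. Each $f$ has finite support, so $\hat\alpha_k\to\hat\alpha$ pointwise and continuity gives $\varphi(\hat\alpha)=1$. But locality at $\hat\pi_0,\hat\alpha$ gives $\varphi(\hat\alpha)=\varphi(\hat\pi_0)^{-1}=g^{-1}\neq1$, a contradiction. The general proof uses the same extension by zero.

**Proposition 7.** Let $G$ be a finite group. $G^0$ is dualizable if and only if $G$ is dualizable.

*Proof that $G^0$ is dualizable if $G$ is.* Let $A\in\mathbb{ISP}(G^0)$, let $\varphi:\hom(A,G^0)\to G^0$ be a continuous local evaluation, and let $\varepsilon$ be as in Lemma 6.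

**Step 1: extension by zero.** This transfers homomorphisms of the group $A_\varepsilon$ to $A$. For $\alpha\in\hom(A_\varepsilon,G)$ define
$$\hat\alpha(a)=\alpha(a\varepsilon)\ \text{ if }a^\circ\varepsilon=\varepsilon,\qquad\hat\alpha(a)=0\ \text{ otherwise.}$$
If $a^\circ\varepsilon=\varepsilon$, then $(a\varepsilon)^\circ=a^\circ\varepsilon=\varepsilon$, so $a\varepsilon\in A_\varepsilon$ and the definition makes sense. By the homomorphism property of $\lambda_\varepsilon$, $\hat\alpha(ab)\neq0$ if and only if $\hat\alpha(a)$ and $\hat\alpha(b)$ are nonzero. In that case $ab\varepsilon=(a\varepsilon)(b\varepsilon)$, as $\varepsilon$ is a central idempotent, so $\hat\alpha(ab)=\hat\alpha(a)\hat\alpha(b)$. Thus $\hat\alpha\in\hom(A,G^0)$. The map $\alpha\mapsto\hat\alpha$ is continuous, since $\hat\alpha(a)$ depends on at most the one value $\alpha(a\varepsilon)$.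

**Step 2: a local evaluation on $\hom(A_\varepsilon,G)$.** This lets us use the hypothesis on $G$. As $\hat\alpha(\varepsilon)=\alpha(\varepsilon)=1$, Lemma 6 gives $\varphi(\hat\alpha)^\circ=1$, so $\psi(\alpha):=\varphi(\hat\alpha)\in G$. The map $\psi$ is continuous. Given $\alpha_1,\dots,\alpha_n$, locality at $\hat\alpha_1,\dots,\hat\alpha_n$ gives $a\in A$ with $\hat\alpha_i(a)=\psi(\alpha_i)\ne0$ for all $i$. So $a^\circ\varepsilon=\varepsilon$, and $\psi(\alpha_i)=\alpha_i(a\varepsilon)$ with $a\varepsilon\in A_\varepsilon$. Hence $\psi$ is a local evaluation.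

Moreover $A_\varepsilon\in\mathbb{ISP}(G)$. Indeed, homomorphisms $x:A\to G^0$ separate the points of $A_\varepsilon$. For $c\in A_\varepsilon$ we have $x(c)^\circ=x(\varepsilon)$, so $x|_{A_\varepsilon}$ is either constantly $0$ or maps into $G$; in the first case it separates no points. So homomorphisms to $G$ separate the points of $A_\varepsilon$. As $G$ is dualizable, Lemma 1 gives $a\in A_\varepsilon$ with $\psi(\alpha)=\alpha(a)$ for all $\alpha\in\hom(A_\varepsilon,G)$.

**Step 3: $\varphi=e_A(a)$.** We check this on each $x\in\hom(A,G^0)$. If $x(\varepsilon)=0$, then $\varphi(x)^\circ=0$, so $\varphi(x)=0$, and $x(a)=x(a\varepsilon)=x(a)x(\varepsilon)=0$ as well.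

Let $x(\varepsilon)=1$. Since $E=\{1,0\}$ is central in $G^0$, the pointwise product $x\lambda_\varepsilon$ is a homomorphism. Let $\alpha=x|_{A_\varepsilon}$, which maps into $G$ because $x(c)^\circ=x(\varepsilon)=1$ for $c\in A_\varepsilon$. If $b^\circ\varepsilon=\varepsilon$, then $x(b)\lambda_\varepsilon(b)=x(b)=x(b)x(\varepsilon)=x(b\varepsilon)=\alpha(b\varepsilon)$; otherwise $x(b)\lambda_\varepsilon(b)=0$. So $x\lambda_\varepsilon=\hat\alpha$. Also $\varphi(\lambda_\varepsilon)\in E$ by locality, so $\varphi(\lambda_\varepsilon)=\varphi(\lambda_\varepsilon)^\circ=\lambda_\varepsilon(\varepsilon)=1$. Therefore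
$$\varphi(x)=\varphi(x)\varphi(\lambda_\varepsilon)=\varphi(x\lambda_\varepsilon)=\varphi(\hat\alpha)=\psi(\alpha)=\alpha(a)=x(a).$$
By Lemma 1, $G^0$ is dualizable.

*Proof that $G$ is dualizable if $G^0$ is.* Suppose $G$ is nondualizable. By Lemma 1 there are $A\in\mathbb{ISP}(G)$ and a continuous local evaluation $\varphi$ on $\hom(A,G)$ that is not an evaluation. Then $A\in\mathbb{ISP}(G^0)$, and $A$ is a group. For $x\in\hom(A,G^0)$ the value $x(1)$ is $0$ or $1$. If it is $0$, then $x$ is the constant map $\underline0$. If it is $1$, then $x(a)^N=x(a^N)=x(1)=1$ for all $a$, so $x$ maps into $G$. Hence $\hom(A,G^0)=\hom(A,G)\cup\{\underline0\}$, and $\underline0$ is isolated, being the only $x$ with $x(1)=0$. Put $\varphi(\underline0)=0$. The extended map is continuous. It is a local evaluation, since every $a\in A$ satisfies $\underline0(a)=0$. It is not an evaluation, since its restriction to $\hom(A,G)$ is not one. So $G^0$ is nondualizable. $\square$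

## 7. Dihedral groups $D_m$ with $m$ odd

Let $m\ge3$ be odd and
$$G=D_m=\{r^cs^i:c\in\mathbb Z_m,\ i\in\{0,1\}\},\qquad srs=r^{-1},\qquad T=\langle r\rangle,$$
so that $r^cs^i\cdot r^ds^j=r^{c+(-1)^id}s^{i+j}$, where the exponent of $s$ is read modulo $2$. Let $A\in\mathbb{ISP}(G)$; it is a group. Let $X=\hom(A,\{\pm1\})$. For $x\in\hom(A,G)$ write
$$x(a)=r^{t(a)}s^{i(a)},\qquad\chi(a)=(-1)^{i(a)} .$$
By the multiplication rule, $x$ is a homomorphism if and only if $\chi\in X$ and $t$ lies in
$$Z_\chi=\{t\in\mathbb Z_m^A:\ t(ab)=t(a)+\chi(a)t(b)\ \text{ for all }a,b\in A\},$$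
which is a closed subgroup of $\mathbb Z_m^A$. So the homomorphisms are the maps $x=x_{\chi,t}$ with $\chi\in X$, $t\in Z_\chi$; we write $\chi_x$ and $t_x$ for the data of $x$. They depend continuously on $x$, and conversely.

Example: let $A=G=S_3$, $m=3$. Then $X=\{1,\operatorname{sgn}\}$. For $\chi=1$ the elements of $Z_\chi$ are homomorphisms $S_3\to\mathbb Z_3$, so $Z_1=\{0\}$. For $\chi=\operatorname{sgn}$ the values $t(r),t(s)$ can be prescribed arbitrarily: $r\mapsto r^c$, $s\mapsto r^ds$ respects the relations of $S_3$, since $(r^ds)^2=1$ and $r^ds\cdot r^c\cdot r^ds=r^{d-c-d}=r^{-c}$. So $|Z_{\operatorname{sgn}}|=9$, and $S_3$ has $1+9=10$ endomorphisms.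

For fixed $\chi$ the homomorphisms form an abelian group $Z_\chi$, where linear algebra applies. The plan is to represent $\varphi$ by an element of $A$ for each $\chi$ separately, to see by compactness that finitely many elements suffice, and to glue these by means of the conjugation action of $A$.

**Proposition 8.** $D_m$ is dualizable for each odd $m\ge3$.

*Proof.* Let $\varphi:\hom(A,G)\to G$ be a continuous local evaluation.

**Step 1: normalization.** We modify $\varphi$ by an element of $A$ so that it becomes trivial on all $x_{\chi,0}$. By locality $\varphi(x_{\chi,0})\in\{1,s\}$, since $x_{\chi,0}$ takes only these values. Let $\omega(\chi)=1$ if $\varphi(x_{\chi,0})=1$ and $\omega(\chi)=-1$ if $\varphi(x_{\chi,0})=s$. Locality at $x_{\chi,0},x_{\chi',0},x_{\chi\chi',0}$ gives $a\in A$ with $\omega(\chi)=\chi(a)$, $\omega(\chi')=\chi'(a)$ and $\omega(\chi\chi')=\chi(a)\chi'(a)$. So $\omega:X\to\{\pm1\}$ is a homomorphism, and it is continuous because $\chi\mapsto x_{\chi,0}$ is. By Lemma 2 with $\{\pm1\}\cong\mathbb Z_2$, there is a finite $B\subseteq A$ with $\omega(\chi)=\prod_{a\in B}\chi(a)=\chi(v)$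 for all $\chi\in X$, where $v=\prod_{a\in B}a$ in some fixed order (with $v=1$ if $B=\emptyset$). Thus $\varphi(x_{\chi,0})=x_{\chi,0}(v)$ for all $\chi$.

Let $\varphi'(x)=\varphi(x)x(v)^{-1}$. It is continuous. If $\varphi(x_i)=x_i(a)$ for $i=1,\dots,n$, then $\varphi'(x_i)=x_i(av^{-1})$, so it is a local evaluation. If $\varphi'=e_A(c)$, then $\varphi=e_A(cv)$. So we may replace $\varphi$ by $\varphi'$ and assume
$$\varphi(x_{\chi,0})=1\quad\text{for all }\chi\in X.\tag{2}$$

**Step 2: the linear maps $f_\chi$.** We record what (2) gives on each $Z_\chi$. Let $t_1,\dots,t_k\in Z_\chi$. Locality at $x_{\chi,t_1},\dots,x_{\chi,t_k}$ and $x_{\chi,0}$ gives $a\in A$ with $x_{\chi,0}(a)=1$, that is, $\chi(a)=1$, and $\varphi(x_{\chi,t_j})=r^{t_j(a)}$ for all $j$. Hence $\varphi(x_{\chi,t})=r^{f_\chi(t)}$ for a map $f_\chi:Z_\chi\to\mathbb Z_m$. It is additive (apply this to $t,t',t+t'$), and continuous. The function $d_\chi(a)=1-\chi(a)$ belongs to $Z_\chi$, because $1-\chi(a)\chi(b)=(1-\chi(a))+\chi(a)(1-\chi(b))$. Since $\chi(a)=1$ implies $d_\chi(a)=0$, we get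
$$f_\chi(d_\chi)=0.\tag{3}$$

**Step 3: each $f_\chi$ is evaluation at an element of $K$.** Let $K=\bigcap_{\chi\in X}\ker\chi$. We represent $\varphi$ on all $x$ with a given $\chi_x=\chi$ by an element of $K$. Fix $\chi$. By Lemma 2, $f_\chi(t)=\sum_{a\in A'}c_at(a)$ with $A'$ finite and $c_a\in\mathbb Z_m$. Split $A'$ into $A'_+$ and $A'_-$ according to $\chi(a)=1$ or $\chi(a)=-1$. By (3), $0=2\sum_{a\in A'_-}c_a$, and $m$ is odd, so $\sum_{a\in A'_-}c_a=0$. If $A'_-\neq\emptyset$, fix $a_0\in A'_-$. For $a\in A'_-$,
$$t(a)=t(a_0\cdot a_0^{-1}a)=t(a_0)+\chi(a_0)t(a_0^{-1}a)=t(a_0)-t(a_0^{-1}a),$$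
and therefore $\sum_{a\in A'_-}c_at(a)=-\sum_{a\in A'_-}c_at(a_0^{-1}a)$, where $a_0^{-1}a\in\ker\chi$. So in all cases $f_\chi(t)$ is a fixed $\mathbb Z_m$-combination of values of $t$ at elements of $\ker\chi$. On $\ker\chi$ each $t\in Z_\chi$ is additive, $t(bb')=t(b)+t(b')$. So if $b$ is the corresponding product of integer powers of these elements, then $b\in\ker\chi$ and $f_\chi(t)=t(b)$ for all $t\in Z_\chi$.

Let $k_\chi=b^{m+1}$. Then $t(k_\chi)=(m+1)t(b)=t(b)$ for all $t\in Z_\chi$. As $m+1$ is even, $\chi'(k_\chi)=\chi'(b)^{m+1}=1$ for every $\chi'\in X$, so $k_\chi\in K$. Since $\chi(k_\chi)=1$, we have $x_{\chi,t}(k_\chi)=r^{t(k_\chi)}$, and so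
$$\varphi(x)=x(k_\chi)\quad\text{for all }x\in\hom(A,G)\text{ with }\chi_x=\chi.$$

**Step 4: finitely many elements suffice.** The choice of $k_\chi$ can be made locally constant in $\chi$. For $\chi\in X$ the set $\{x\in\hom(A,G):\varphi(x)\ne x(k_\chi)\}$ is clopen in the compact space $\hom(A,G)$. Its image under the continuous map $x\mapsto\chi_x$ is compact, hence closed in $X$, and it misses $\chi$ by Step 3. So there is a finite $A_\chi\subseteq A$ such that $\varphi(x)=x(k_\chi)$ whenever $\chi_x$ agrees with $\chi$ on $A_\chi$. The space $X\subseteq\{\pm1\}^A$ is compact (being closed), so finitely many of the open sets $\{\chi':\chi'|_{A_\chi}=\chi|_{A_\chi}\}$ cover it, say those for $\chi_1,\dots,\chi_l$. Let $A''=A_{\chi_1}\cup\dots\cup A_{\chi_l}$ and $Q=\{\chi|_{A''}:\chi\in X\}$. For $p\in Q$ pick $\chi$ with $\chi|_{A''}=p$ and $i$ such that $\chi$ agrees with $\chi_i$ on $A_{\chi_i}$. Then every $\chi'$ with $\chi'|_{A''}=p$ agrees with $\chi_i$ on $A_{\chi_i}$. With $k_p:=k_{\chi_i}\in K$ we get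
$$\varphi(x)=x(k_p)\quad\text{whenever }\chi_x|_{A''}=p.\tag{4}$$

**Step 5: gluing.** We combine the finitely many $k_p$ into one element of $K$. For $k\in K$ and every $x$ we have $\chi_x(k)=1$, so $x(k)=r^{t_x(k)}\in T$. Since the homomorphisms $x$ separate points, $K$ embeds in a power of $T$; so $K$ is abelian of exponent dividing $m$. It is normal in $A$. Write $K$ additively, as a $\mathbb Z_m$-module, with $A$ acting by $a\cdot k=aka^{-1}$. Conjugating $r^c$ by $r^ds^i$ gives $r^{(-1)^ic}$, so
$$t_x(a\cdot k)=\chi_x(a)\,t_x(k),$$
and $t_x|_K:K\to\mathbb Z_m$ is $\mathbb Z_m$-linear. Since $2$ is invertible in $\mathbb Z_m$, for $p\in Q$ we can form the composition, in any fixed order,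
$$e_p=\prod_{a\in A''}\tfrac12\bigl(1+p(a)\,a\bigr):K\to K .$$
Applying $t_x$ to each factor in turn gives
$$t_x(e_pk)=\prod_{a\in A''}\frac{1+p(a)\chi_x(a)}2\;t_x(k)=\begin{cases}t_x(k)&\text{if }\chi_x|_{A''}=p,\\0&\text{otherwise,}\end{cases}$$
since a factor is $1$ when $\chi_x(a)=p(a)$ and $0$ when $\chi_x(a)=-p(a)$. Let $k=\sum_{p\in Q}e_pk_p\in K$. For $x\in\hom(A,G)$ and $p=\chi_x|_{A''}$, all summands except the one for $p$ are killed by $t_x$, so by (4)
$$x(k)=r^{t_x(k)}=r^{t_x(k_p)}=x(k_p)=\varphi(x).$$
Thus $\varphi=e_A(k)$, and $D_m$ is dualizable by Lemma 1. $\square$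

## 8. $S_3^1$ inside the quasivariety of $S_3^0$

*Proof of Theorem A.* $S_3$ is nonabelian, so $S_3^1$ is nondualizable by Proposition 5. $S_3=D_3$ is dualizable by Proposition 8, so $S_3^0$ is dualizable by Proposition 7. Finally $S_3^1\in\mathbb{ISP}(S_3^0)$ by Proposition 3. Hence $S_3^1$ is not inherently nondualizable. $\square$

## 9. Merging the two parts when $G$ is abelian

What is left of Theorem B is the dualizability of $G^1$ for abelian $G$. Here the attempt that began Section 4 succeeds, and it is instructive to see where commutativity enters: Step 2 below is exactly the merging of the group part with the semilattice part.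

**Proposition 9.** If $G$ is a finite abelian group, then $G^1$ is dualizable.

*Proof.* Let $G$ have exponent $n$, let $Z\le G$ be cyclic of order $n$, and let $M=G^1$. Let $A\in\mathbb{ISP}(M)$, let $\varphi:\hom(A,M)\to M$ be a continuous local evaluation, and let $\varepsilon$ be as in Lemma 6; here $(u,z)=(\iota,1)$. As before $\mu(s)=s\cdot1$ is an endomorphism of $M$ with image $G$ that fixes $G$ and sends $\iota$ to $1$.

**Step 1: the group part.** We find $a_0\in A$ with $\varphi(\gamma)=\gamma(a_0)$ for all $\gamma\in\hom(A,G)$. Since $Z$ is an abelian group, $\hom(A,Z)$ is a subgroup of $Z^A$. By locality $\varphi$ maps it into $Z$ and is multiplicative there. So $\varphi$ restricts to a continuous homomorphism $\hom(A,Z)\to Z\cong\mathbb Z_n$. By Lemma 2 there are a finite $A'\subseteq A$, which we may take nonempty, and integers $c_a$, which we may take to be at least $1$ by adding multiples of $n$, such that $\varphi(\gamma)=\prod_{a\in A'}\gamma(a)^{c_a}$ for all $\gamma\in\hom(A,Z)$. With $a_0=\prod_{a\in A'}a^{c_a}\in A$ we get $\varphi(\gamma)=\gamma(a_0)$ for $\gamma\in\hom(A,Z)$.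

Now let $\gamma\in\hom(A,G)$; then $\varphi(\gamma)\in G$ by locality. For $\delta\in\hom(G,Z)$, locality at $\gamma,\delta\gamma$ gives
$$\delta(\varphi(\gamma))=\varphi(\delta\gamma)=\delta(\gamma(a_0)).$$
Such $\delta$ separate the points of $G$, because $G$ is a direct product of cyclic groups of orders dividing $n$. So $\varphi(\gamma)=\gamma(a_0)$.

**Step 2: moving the group part into $A_\varepsilon$.** We find $a\in A_\varepsilon$ with $\gamma(a)=\gamma(a_0)$ for all $\gamma\in\hom(A,G)$. Let $\theta:A\to G^{\hom(A,G)}$, $\theta(b)=(\gamma(b))_\gamma$, and let $B$ be its image. As a subsemigroup of an abelian group of exponent dividing $n$, $B$ is an abelian group of exponent dividing $n$. Its subset $B_1=\theta(A_\varepsilon)$ is a subgroup. We must show $\theta(a_0)\in B_1$.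

Suppose not. The cyclic subgroup of $B/B_1$ generated by the class of $\theta(a_0)$ has order $d\mid n$ with $d>1$, so it embeds in $Z$. By injectivity of $\mathbb Z_n$ this embedding extends to $B/B_1$. So there is a homomorphism $\beta:B\to Z$ with $\beta(B_1)=1$ and $\beta\theta(a_0)\ne1$. If $b^\circ\varepsilon=\varepsilon$, then $b\varepsilon\in A_\varepsilon$. Since $\theta(\varepsilon)$ is the identity of $B$, we get $\theta(b)=\theta(b\varepsilon)\in B_1$, and so $\beta\theta(b)=1$. Define
$$x(b)=\iota\ \text{ if }b^\circ\varepsilon=\varepsilon,\qquad x(b)=\beta\theta(b)\ \text{ otherwise.}$$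
This is a homomorphism $A\to M$. Recall from Section 5 that $(bc)^\circ\varepsilon=\varepsilon$ if and only if $b^\circ\varepsilon=\varepsilon=c^\circ\varepsilon$. If both hold, then $x(bc)=\iota=x(b)x(c)$. If only $b^\circ\varepsilon=\varepsilon$ holds, then $x(bc)=\beta\theta(b)\beta\theta(c)=\beta\theta(c)=\iota\, x(c)=x(b)x(c)$, and symmetrically with $b$ and $c$ exchanged. If neither holds, then $x(bc)=\beta\theta(b)\beta\theta(c)=x(b)x(c)$. Moreover $\mu x=\beta\theta$, because $\beta\theta(b)=1=\mu(\iota)$ if $b^\circ\varepsilon=\varepsilon$.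

Now $x(\varepsilon)=\iota$, so $\varphi(x)^\circ=\iota$ and $\varphi(x)=\iota$. Hence, by Step 1 for $\beta\theta\in\hom(A,Z)$,
$$1=\mu\varphi(x)=\varphi(\mu x)=\varphi(\beta\theta)=\beta\theta(a_0)\ne1,$$
a contradiction.

**Step 3: $\varphi=e_A(a)$.** We combine both parts. Let $x\in\hom(A,M)$; note $x(a)^\circ=x(a^\circ)=x(\varepsilon)=\varphi(x)^\circ$. If $x(\varepsilon)=\iota$, then $\varphi(x)=\iota=x(a)$. If $x(\varepsilon)=1$, then $\varphi(x)$ and $x(a)$ are in $G$, and since $\mu x\in\hom(A,G)$,
$$\varphi(x)=\mu\varphi(x)=\varphi(\mu x)=\mu x(a_0)=\mu x(a)=x(a).$$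
By Lemma 1, $G^1$ is dualizable. $\square$

*Proof of Theorem B.* Part (1) is Propositions 5 and 9, and part (2) is Proposition 7. In part (3), the memberships and the statement on inherent nondualizability are Proposition 3. If $G$ is nonabelian and dualizable, then $G^1$ and $G\times\mathbf 2$ are nondualizable by (1), and they lie in the quasivariety of $G^0$, which is dualizable by (2). In part (4), $D_m$ is dualizable by Proposition 8. It is nonabelian for odd $m\ge3$, and (3) applies. $\square$

**Remark.** The trivial group is dualizable: by locality a local evaluation takes the one constant homomorphism to its value. So Theorem B(2) with $G=\{1\}$ shows that $\mathbf 2\cong\{1\}^0$ is dualizable. Thus $S_3$ and $\mathbf 2$ are dualizable semigroups, while their product $S_3\times\mathbf 2$ is nondualizable but not inherently nondualizable.
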